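\title{Dihedral symmetry of $\mathrm{Hom}(C_5,K_n)$ and Stiefel manifolds of $2$-frames}

\begin{abstract}
The complex $\mathrm{Hom}(C_5,K_n)$ of multicolorings of the pentagon with $n$ colors carries an action of the dihedral group $D_5$, and the Stiefel manifold $V_{n-1,2}$ of orthonormal $2$-frames carries an action of $O_2$. We show that for every $n\ge 3$ the two spaces are homeomorphic equivariantly for $D_5$ and for the symmetric group $S_n$, when the rotation of the pentagon by one step acts on frames as the rotation by $4\pi/5$. The proof records each color as a point of the plane, writes both spaces as solution sets of five parallel equations in $\mathbb C^n$, and deforms one system into the other by area-preserving stretches of the plane. The angle is forced up to sign: Reidemeister torsion excludes $\pm 2\pi/5$.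
\end{abstract}

\section{The question and the results}\label{sec:intro}

For a finite set $S$ let $\Delta^S$ be the simplex of probability vectors on $S$. Let $G$ and $H$ be finite graphs. A \emph{multimorphism} is a function $\eta\colon V(G)\to 2^{V(H)}\setminus\{\emptyset\}$ such that $\eta(x)\times\eta(y)\subseteq E(H)$ for every edge $\{x,y\}$ of $G$. The Lov\'asz complex $\mathrm{Hom}(G,H)$ is the regular cell complex with one cell $\prod_{x}\Delta^{\eta(x)}\subseteq\prod_x\Delta^{V(H)}$ for each multimorphism $\eta$; the cell of $\eta$ is a face of the cell of $\eta'$ when $\eta(x)\subseteq\eta'(x)$ for all $x$.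

We take $G=C_5$ with vertex set $\mathbb Z/5$ and edges $\{x,x+1\}$, and $H=K_n$, whose vertices $c=1,\dots,n$ we call \emph{colors}. The condition $\eta(x)\times\eta(y)\subseteq E(K_n)$ says that $\eta(x)$ and $\eta(y)$ are disjoint, so
\begin{equation}\label{eq:hom}
\mathrm{Hom}(C_5,K_n)=\bigl\{(p_x)_{x\in\mathbb Z/5}:\ p_x\in\Delta^{\{1,\dots,n\}},\ \ \mathrm{supp}\,p_x\cap\mathrm{supp}\,p_{x+1}=\emptyset\bigr\}.
\end{equation}
The vertices of this complex are the proper $n$-colorings of the pentagon, and a cell records sets of colors that can be chosen independently at the five vertices. A color can be used at no more than two vertices of $C_5$, so $\sum_x|\eta(x)|\le 2n$ and every cell has dimension at most $2n-5$.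

Let $V_{n-1,2}$ be the Stiefel manifold of ordered orthonormal pairs $[u\ v]$ in $\mathbb R^{n-1}$. It is cut out of $\mathbb R^{2(n-1)}$ by three equations and also has dimension $2n-5$. We realize $\mathbb R^{n-1}$ as $\mathbf 1^\perp\subset\mathbb R^n$, the vectors with coordinate sum zero, so that $[u\ v]$ is an $n\times2$ matrix with rows indexed by the colors.

Both spaces have symmetries. The group $S_n$ permutes the colors in \eqref{eq:hom} and the rows of $[u\ v]$. The dihedral group $D_5=\langle\sigma,r\rangle$, with $\sigma(x)=x+1$ and $r(x)=-x$, acts on \eqref{eq:hom} by precomposition, $(\theta p)_x=p_{\theta^{-1}x}$ for $\theta\in D_5$. The group $O_2$ acts on $V_{n-1,2}$ by $Q\cdot[u\ v]=[u\ v]Q^{-1}$. Csorba's conjecture, proved by Dover and \"Ozayd{\i}n \cite{DO}, states that for $n\ge3$ there is a homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ that carries the reflection $r$ to the reflection $[u\ v]\mapsto[v\ u]$. Since $D_5$ is a subgroup of $O_2$, one can ask for more. The following question comes from \cite{DO}.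

\medskip
\noindent\emph{Question. For $n\ge4$, are there an injective homomorphism $\rho\colon D_5\to O_2$, for instance with $\rho(r)=\bigl([u\ v]\mapsto[v\ u]\bigr)$, and a homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ that is $D_5$-equivariant when $D_5$ acts on frames through $\rho$?}
\medskip

There are essentially two candidates for $\rho$.

\begin{lemma}\label{lem:rho}
\begin{itemize}
\item[(a)] If $\rho\colon D_5\to O_2$ is injective, then $\rho(\sigma)$ is the rotation by $2\pi j/5$ for some $j\not\equiv0\pmod 5$, and $\rho(r)$ is a reflection.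
\item[(b)] Two injective homomorphisms whose values of $j$ agree up to sign are conjugate in $O_2$.
\item[(c)] For $Q\in O_2$ the homeomorphism $g\mapsto gQ^{-1}$ of $V_{n-1,2}$ commutes with $S_n$ and carries the action through $\rho$ to the action through $Q\rho Q^{-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An element of order $5$ has determinant $1$, so $\rho(\sigma)$ is a rotation of order $5$. Rotations commute, and $\rho(r)$ does not commute with $\rho(\sigma)$, so $\rho(r)$ has determinant $-1$. (b) Conjugation by a reflection changes the sign of $j$. Conjugation by a rotation fixes $\rho(\sigma)$ and turns the axis of $\rho(r)$ to any given line. (c) We have $g\rho(\theta)^{-1}Q^{-1}=(gQ^{-1})\,(Q\rho(\theta)Q^{-1})^{-1}$.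
\end{proof}

The class $j\equiv\pm1$ is the symmetry group of $C_5$ drawn as a regular pentagon, and it is the first guess. The class $j\equiv\pm2$ belongs to $C_5$ drawn as a regular pentagram, and it is the right one. Let $\rho_0$ be the injective homomorphism with $\rho_0(\sigma)$ the rotation by $4\pi/5$ and $\rho_0(r)=\mathrm{diag}(1,-1)$. For $p\in\mathrm{Hom}(C_5,K_n)$ let $f(p)$ be the $n\times2$ matrix whose row $c$ is
\begin{equation}\label{eq:fintro}
f_c(p)=\sum_{x\in\mathbb Z/5}p_x(c)\,\bigl(\cos\tfrac{4\pi x}{5},\ \sin\tfrac{4\pi x}{5}\bigr).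
\end{equation}

\begin{theorem}\label{thm:main}
For every $n\ge3$ there is a $(D_5\times S_n)$-equivariant homeomorphism $H\colon\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$, where $D_5$ acts on $V_{n-1,2}$ through $\rho_0$. It has the form $H(p)=f(p)A(p)$, where the matrix $f(p)$ of \eqref{eq:fintro} has rank $2$ and $A(p)\in GL_2^+(\mathbb R)$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $n\ge3$ there are an injective $\rho\colon D_5\to O_2$ with $\rho(r)=\bigl([u\ v]\mapsto[v\ u]\bigr)$ and a homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ that is $D_5$-equivariant through $\rho$ and $S_n$-equivariant. In particular the answer to the question is yes.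
\end{corollary}

\begin{proof}
Let $Q$ be the rotation by $\pi/4$. Then $Q\rho_0(r)Q^{-1}$ is the reflection in the diagonal, the matrix that exchanges $u$ and $v$. By Lemma~\ref{lem:rho}(c), $p\mapsto H(p)Q^{-1}$ is equivariant for $\rho=Q\rho_0Q^{-1}$ and for $S_n$.
\end{proof}

\begin{theorem}\label{thm:angle}
Let $n\ge3$, let $\rho\colon D_5\to O_2$ be injective, and let $\rho(\sigma)$ be the rotation by $2\pi j/5$. A homeomorphism $\mathrm{Hom}(C_5,K_n)\to V_{n-1,2}$ that is $D_5$-equivariant through $\rho$ exists if and only if $j\equiv\pm2\pmod5$. If $j\equiv\pm1$, there is not even a $\langle\sigma\rangle$-equivariant one.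
\end{theorem}

Section~\ref{sec:model} shows that $f$ embeds $\mathrm{Hom}(C_5,K_n)$ in $\mathbb C^n$ and compares its equations with those of $V_{n-1,2}$. Section~\ref{sec:three} treats three colors by hand. Sections~\ref{sec:stretch}--\ref{sec:steps} prove Theorem~\ref{thm:main}, and Section~\ref{sec:torsion} proves Theorem~\ref{thm:angle}.

\section{Each color is a point of the plane}\label{sec:model}

\subsection*{Frames as configurations in $\mathbb C$}
Identify $\mathbb R^2$ with $\mathbb C$, and a real $n\times2$ matrix $g=[u\ v]$ with the vector $(g_c)\in\mathbb C^n$, $g_c=u_c+iv_c$. For a real $2\times2$ matrix $A$ put $Ag=(Ag_c)_c$; this is the matrix product $gA^T$. Since $Q^{-1}=Q^T$ for $Q\in O_2$, the action of $O_2$ on frames is $g\mapsto Qg$. With $\zeta=e^{2\pi i/5}$, the action through $\rho_0$ is $\sigma g=\zeta^2g$ and $rg=\bar g$.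

Put $\|g\|^2=\sum_c|g_c|^2=|u|^2+|v|^2$, and let
\[
\gamma(g)=\det(g^Tg)=|u|^2|v|^2-\langle u,v\rangle^2
\]
be the Gram determinant. Then $\gamma(Ag)=\det(A)^2\gamma(g)$, and $\gamma(g)=0$ exactly when $g$ has rank at most one, that is, when all points $g_c$ lie on one line through $0$. From $\sum_cg_c^2=|u|^2-|v|^2+2i\langle u,v\rangle$ we obtain
\begin{equation}\label{eq:gram}
\|g\|^4=4\gamma(g)+\Bigl|\sum_cg_c^2\Bigr|^2 ,
\qquad\text{so}\qquad \|g\|^2\ge2\ \text{ if }\ \gamma(g)=1 .
\end{equation}
The equation $\sum_cg_c=0$ says $u,v\in\mathbf 1^\perp$. The equation $\sum_cg_c^2=0$ says $|u|=|v|$ and $\langle u,v\rangle=0$, and then $\gamma(g)=|u|^4$. Hence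
\begin{equation}\label{eq:V}
V_{n-1,2}=\Bigl\{g\in\mathbb C^n:\ \sum_cg_c=0,\ \ \sum_cg_c^2=0,\ \ \gamma(g)=1\Bigr\}.
\end{equation}

\subsection*{Multicolorings as configurations in $\mathbb C$}
Read \eqref{eq:hom} one color at a time: the weights $p_x(c)\ge0$ of a color $c$ are supported on a set of vertices containing no edge of $C_5$. The maximal such sets are the five pairs $\{x,x+2\}$, and these pairs again form a $5$-cycle. The possible weight vectors of one color therefore form five quadrants glued cyclically, which is a plane. To see this plane, place the vertex $x$ at \emph{position} $k=2x$, at the point $\zeta^{2x}$ (Figure~\ref{fig:fan}), and write $q_k=p_{3k}$, so that $p_x=q_{2x}$.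

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!20] (0,0) -- (0:1.3) arc (0:72:1.3) -- cycle;
\foreach \s in {0,...,4} {\draw[gray] (0,0) -- ({72*\s}:1.3);}
\draw[dashed] (0:1) -- (72:1) -- (144:1) -- (216:1) -- (288:1) -- cycle;
\draw[thick] (0:1) -- (144:1) -- (288:1) -- (72:1) -- (216:1) -- cycle;
\foreach \s in {0,...,4} {\fill ({72*\s}:1) circle (0.035);}
\node[right] at (0:1.3) {\small $\zeta^0,\ x=0$};
\node[above] at (72:1.3) {\small $\zeta^1,\ x=3$};
\node[left] at (144:1.3) {\small $\zeta^2,\ x=1$};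
\node[left] at (216:1.3) {\small $\zeta^3,\ x=4$};
\node[below] at (288:1.3) {\small $\zeta^4,\ x=2$};
\node at (36:1.08) {\small $\mathcal C_0$};
\end{tikzpicture}
\caption{The vertex $x$ of $C_5$ is placed at $\zeta^{2x}$, $\zeta=e^{2\pi i/5}$. The edges of $C_5$ form the pentagram (solid). The pairs of vertices that may share a color are the sides of the pentagon (dashed), and each such pair spans one of five cones that tile the plane (one is shaded). The step $x\mapsto x+1$ is the rotation by $4\pi/5$.}
\label{fig:fan}
\end{figure}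

Adjacent vertices $x,x+1$ have positions $2x,2x+2$. So the condition in \eqref{eq:hom} says that any two distinct elements of $\{k:q_k(c)>0\}$ differ by $\pm1$. No three elements of $\mathbb Z/5$ pairwise differ by $\pm1$, so the condition is:
\begin{equation}\label{eq:supp}
\text{for each color $c$, the set $\{k:q_k(c)>0\}$ lies in some $\{l,l+1\}$.}
\end{equation}

Let $\mathcal C_k=\{a\zeta^k+b\zeta^{k+1}:a,b\ge0\}$. These five convex cones cover $\mathbb C$ and meet only along their boundary rays. So every $z\in\mathbb C$ has a unique expression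
\begin{equation}\label{eq:lambda}
z=\sum_k\lambda_k(z)\zeta^k,\qquad \lambda_k(z)\ge0,\qquad \{k:\lambda_k(z)>0\}\subseteq\{l,l+1\}\ \text{for some }l .
\end{equation}
Each $\lambda_k$ is linear on every closed cone, hence continuous, and uniqueness gives $\lambda_k(\zeta z)=\lambda_{k-1}(z)$ and $\lambda_k(\bar z)=\lambda_{-k}(z)$. Define
\[
\psi(z)=\sum_k\lambda_k(z)\zeta^{2k},\qquad \nu(z)=\sum_k\lambda_k(z).
\]
Both functions are homogeneous of degree one under positive scalars, and $\nu(z)>0$ for $z\ne0$. The map $\psi$ sends $\zeta^k$ to $\zeta^{2k}$ and is linear in between: it is a piecewise linear angle doubling. Like $z^2$, it satisfies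
\begin{equation}\label{eq:psisym}
\psi(\zeta z)=\zeta^2\psi(z),\qquad\psi(\bar z)=\overline{\psi(z)} .
\end{equation}
In complex notation \eqref{eq:fintro} reads $f_c(p)=\sum_xp_x(c)\zeta^{2x}=\sum_kq_k(c)\zeta^k$.

\begin{proposition}\label{prop:model}
The map $f$ is a homeomorphism from $\mathrm{Hom}(C_5,K_n)$ onto
\begin{equation}\label{eq:M}
M=\Bigl\{g\in\mathbb C^n:\ \sum_cg_c=0,\ \ \sum_c\psi(g_c)=0,\ \ \sum_c\nu(g_c)=5\Bigr\}.
\end{equation}
It satisfies $f(\sigma p)=\zeta^2f(p)$ and $f(rp)=\overline{f(p)}$, and it commutes with $S_n$.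
\end{proposition}

\begin{proof}
Let $M'=\{g:\sum_c\lambda_k(g_c)=1\text{ for all }k\}$. By \eqref{eq:supp} and uniqueness in \eqref{eq:lambda}, $\lambda_k(f_c(p))=q_k(c)$, so $f(p)\in M'$. Conversely, for $g\in M'$ the numbers $q_k(c)=\lambda_k(g_c)$ form five probability vectors satisfying \eqref{eq:supp}, and the resulting point $p$ has $f(p)=g$. Both maps are continuous, so $f$ is a homeomorphism onto $M'$.

For a vector $(s_k)_{k\in\mathbb Z/5}$ let $\hat s(j)=\sum_ks_k\zeta^{jk}$. The discrete Fourier transform $s\mapsto \hat s$ is injective, and the transform of $(1,\dots,1)$ is $5$ at $j=0$ and $0$ elsewhere. For real $s$ we have $\hat s(-j)=\overline{\hat s(j)}$, so $s=(1,\dots,1)$ if and only if $\hat s(0)=5$ and $\hat s(1)=\hat s(2)=0$. For $s_k=\sum_c\lambda_k(g_c)$ these three numbers are $\sum_c\nu(g_c)$, $\sum_cg_c$ and $\sum_c\psi(g_c)$. Hence $M'=M$.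

Finally, $f_c(\sigma p)=\sum_xp_{x-1}(c)\zeta^{2x}=\zeta^2f_c(p)$ and $f_c(rp)=\sum_xp_{-x}(c)\zeta^{2x}=\overline{f_c(p)}$, and a permutation of the colors permutes the coordinates $f_c$.
\end{proof}

Compare \eqref{eq:M} with \eqref{eq:V}. The first equations agree, the third ones fix a scale, and the second ones differ by replacing $z^2$ with $\psi(z)$. Theorem~\ref{thm:main} will follow by deforming one of these functions into the other.

\begin{remark}
The regular pentagon suggests the points $\sum_xp_x(c)\zeta^x$ instead. Since $x=3k\equiv-2k$, these are the points $\overline{\psi(f_c(p))}$. They forget part of the data, because $\psi$ wraps the five cones twice around the origin.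
\end{remark}

\section{Three colors}\label{sec:three}

For $n=3$ everything can be listed. If $g_1+g_2+g_3=0$ and $g_1^2+g_2^2+g_3^2=0$, the first two elementary symmetric functions of the $g_c$ vanish, so the $g_c$ are the three roots of $z^3=g_1g_2g_3$. By \eqref{eq:V} and \eqref{eq:gram}, $V_{2,2}$ is the space of labeled equilateral triangles with center $0$ and $|g_c|^2=2/3$. It consists of two circles, one for each cyclic order of the labels, and $SO_2$ rotates each of them.

In $\mathrm{Hom}(C_5,K_3)$ cells have dimension at most $2\cdot3-5=1$. In a proper coloring the color classes have sizes $1,2,2$, and by \eqref{eq:supp} a class of size two occupies two consecutive positions. So the vertices are the $30$ symbols $[k;a,b,c]$, meaning that color $a$ is at position $k$, color $b$ at $k+1,k+2$, and color $c$ at $k+3,k+4$. An edge at this vertex arises by adding one color at one position. Only $a$ can be added, and only at $k\pm1$, so each vertex lies on two edges. Adding $a$ at $k+1$ and then removing $b$ there leads to $[k+2;b,c,a]$. The other edge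 is the one that arrives in the same way from $[k-2;c,a,b]$. The step
\[
[k;a,b,c]\longmapsto[k+2;b,c,a]
\]
returns to its start after exactly $15$ iterations, so the complex consists of two circles with $15$ edges each, one for each cyclic order of the colors.

Three steps lead from $[k;a,b,c]$ to $[k+1;a,b,c]$, which multiplies $f$ by $\zeta$: in $15$ steps the triangle $f(p)$ turns once around the origin. The rotation $\sigma$ multiplies $f$ by $\zeta^2$, so it advances each circle by six steps, which is $2/5$ of a full turn. This proves the last sentence of Theorem~\ref{thm:angle} for $n=3$. Indeed, if $\sigma$ rotates a circle by $2\pi j/5$ and $jj^*\equiv1\pmod5$, then the two neighbors of a point $y$ within its orbit are $\sigma^{\pm j^*}y$. An equivariant homeomorphism maps circles to circles and preserves neighbors, so it preserves $\pm j^*$ and hence $\pm j$.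

The form $H(p)=f(p)A(p)$ is also visible. The vertex $[0;1,2,3]$ is the coloring $1,2,3,2,3$ of $x=0,\dots,4$, and $f=(1,\ \zeta+\zeta^2,\ \zeta^3+\zeta^4)$. Its columns are $u=(1,-\frac12,-\frac12)$ and $v=(0,y,-y)$ with $y=\sin72^\circ+\sin144^\circ$. This isosceles triangle becomes equilateral, that is, a point of $V_{2,2}$, after right multiplication by $\mathrm{diag}(1/|u|,1/|v|)$. In general a configuration in $M$ must be rescaled and stretched along a pair of perpendicular axes that depend on the configuration. We now study these stretches.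

\section{Stretches and a positivity inequality}\label{sec:stretch}

For $\xi=a+ib\in\mathbb C$ let $X_\xi z=\xi\bar z$. Its matrix $\left(\begin{smallmatrix}a&b\\b&-a\end{smallmatrix}\right)$ is symmetric and traceless, $|X_\xi z|=|\xi||z|$, $X_\xi^2=|\xi|^2I$, and $\det(I+X_\xi)=1-|\xi|^2$. For $|\xi|<1$ define the \emph{stretch}
\[
P_\xi=(1-|\xi|^2)^{-1/2}\,(I+X_\xi),\qquad P_\xi z=\frac{z+\xi\bar z}{\sqrt{1-|\xi|^2}} .
\]
It is symmetric, and
\begin{equation}\label{eq:P}
\det P_\xi=1,\qquad P_\xi^{-1}=P_{-\xi},\qquad \omega P_\xi z=P_{\omega^2\xi}(\omega z)\ \ (|\omega|=1),\qquad \overline{P_\xi z}=P_{\bar\xi}\,\bar z .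
\end{equation}
The second identity follows from $(I+X_\xi)(I-X_\xi)=(1-|\xi|^2)I$, and the third from $\omega\xi\bar z=\omega^2\xi\,\overline{\omega z}$. Stretches preserve the conditions $\sum_cg_c=0$ and $\gamma(g)=1$. They leave one complex parameter $\xi$ with which to solve the remaining complex equation, and under rotation of the plane $\xi$ transforms by $\omega^2$, exactly as $z^2$ and $\psi$ do.

For $z^2$ the equation can be solved outright. Let $\gamma(g)>0$ and $s=\sum_cg_c^2$. Then
\[
\sum_c(g_c+\xi\bar g_c)^2=s+2\|g\|^2\xi+\bar s\,\xi^2 .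
\]
If $s=0$ the only root is $\xi=0$. If $s\ne0$, then by \eqref{eq:gram} the roots are $-s/(\|g\|^2\pm2\sqrt{\gamma(g)})$. Their moduli are different and have product $1$. So exactly one stretch $P_\xi$ achieves $\sum_c(P_\xi g_c)^2=0$. For $\psi$ there is no such formula, and $\psi$ is not even differentiable. What survives is the effect of the term $2\|g\|^2\xi$: stretching in direction $\xi$ pushes the sum in direction $\xi$. To first order $P_\xi w=w+X_\xi w$, and the derivative of $z^2$ at $w$ in direction $X_\xi w$ is $2w\xi\bar w=2|w|^2\xi$. We need the corresponding statement for $\psi$.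

Let $T_k$ be the real-linear map that agrees with $\psi$ on $\mathcal C_k$. For $w,v\in\mathbb C$ the sets $\{\epsilon\in[0,1]:w+\epsilon v\in\mathcal C_k\}$ are five closed intervals, possibly empty, that cover $[0,1]$. One of them contains arbitrarily small $\epsilon>0$, hence contains an interval $[0,\epsilon_0]$. So the one-sided derivative
\[
\psi'(w;v)=\lim_{\epsilon\downarrow0}\frac{\psi(w+\epsilon v)-\psi(w)}{\epsilon}
\]
exists and equals $T_kv$ for some $k$ with $w\in\mathcal C_k$. The same covering of a segment shows that $\psi$ is Lipschitz with constant $\max_k\|T_k\|$.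

\begin{lemma}\label{lem:pos}
There is $\kappa>0$ such that for all $w,\xi\in\mathbb C$
\begin{equation}\label{eq:pos}
\mathrm{Re}\bigl(\bar\xi\,\psi'(w;X_\xi w)\bigr)\ge\kappa|w||\xi|^2 .
\end{equation}
Moreover, if $w\in\mathbb Re^{i\theta}$, then
\begin{equation}\label{eq:line}
\mathrm{Re}\bigl(e^{-2i\theta}\psi(w)\bigr)\ge\kappa|w| .
\end{equation}
\end{lemma}

\begin{proof}
For \eqref{eq:pos} it suffices to show $\mathrm{Re}(\bar\xi\,T_k(\xi\bar w))\ge\kappa|w||\xi|^2$ for $w\in\mathcal C_k$. Evaluating at $v=\zeta^k,\zeta^{k+1}$ gives $T_{k+1}(\zeta v)=\zeta^2T_k(v)$. The substitution $(k,w,\xi)\mapsto(k+1,\zeta w,\zeta^2\xi)$ multiplies $\xi\bar w$ by $\zeta$, so it leaves $\bar\xi\,T_k(\xi\bar w)$ unchanged. We may therefore choose $k$, and we take $k=2$, the cone symmetric about the real axis, where $T_k$ is diagonal.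

The cone $\mathcal C_2$ is spanned by $\zeta^2,\zeta^3=-\cos36^\circ\pm i\sin36^\circ$, so
\[
\mathcal C_2=\{-(x+iy):\ x\ge0,\ |y|\le x\tan36^\circ\}.
\]
The map $T_2$ sends $\zeta^2$ to $\zeta^4=\cos72^\circ-i\sin72^\circ$ and $\zeta^3$ to $\zeta=\cos72^\circ+i\sin72^\circ$. Hence $T_2(-(x+iy))=\alpha x+i\beta y$ for all real $x,y$, where, with the golden ratio $\phi=\frac{1+\sqrt5}2$, $\cos36^\circ=\phi/2$ and $\cos72^\circ=1/(2\phi)$,
\[
\alpha=\frac{\cos72^\circ}{\cos36^\circ}=\phi^{-2},\qquad\beta=\frac{\sin72^\circ}{\sin36^\circ}=2\cos36^\circ=\phi .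
\]
For $w=-(x+iy)$ and $\xi=a+ib$ we have $\xi\bar w=-[(ax+by)+i(bx-ay)]$, so
\[
\mathrm{Re}\bigl(\bar\xi\,T_2(\xi\bar w)\bigr)=a\alpha(ax+by)+b\beta(bx-ay)=\alpha x\,a^2-(\beta-\alpha)y\,ab+\beta x\,b^2 .
\]
For $x>0$ this quadratic form in $(a,b)$ is positive definite if and only if $4\alpha\beta x^2>(\beta-\alpha)^2y^2$. From $\phi^{-1}=\phi-1$ and $\phi^{-2}=2-\phi$ we get $\alpha\beta=\phi^{-1}$ and $\beta-\alpha=2\phi-2=2\phi^{-1}$, so the condition is $\phi x^2>y^2$. It holds on $\mathcal C_2\setminus\{0\}$, where $x>0$ and $|y|\le x\tan36^\circ<x$. Let $\kappa>0$ be the minimum of the form over the compact set $w\in\mathcal C_2$, $|w|=|\xi|=1$. The form is homogeneous of degree one in $w$ and two in $\xi$, which gives \eqref{eq:pos}.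

For \eqref{eq:line} let $w\in\mathbb Re^{i\theta}$ and $\xi=e^{2i\theta}$. Then $X_\xi w=w$, and $\psi'(w;w)=\psi(w)$ by homogeneity, so \eqref{eq:line} is a case of \eqref{eq:pos}.
\end{proof}

\section{A bounded family of solution sets}\label{sec:family}

Inequality \eqref{eq:pos} is infinitesimal, so it will control the equation $\sum_c\psi(P_\xi g_c)=0$ only for small $\xi$. We therefore pass from $\psi$ to $z^2$ in many small steps. The left side of \eqref{eq:pos} is linear in the function $\psi$, and $z^2$ satisfies an inequality of the same kind, so convex combinations do too. For $t\in[0,1]$ let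
\[
\Psi_t(z)=(1-t)z^2+t\psi(z),\qquad\Sigma_t(g)=\sum_c\Psi_t(g_c),
\]
\[
W=\Bigl\{g\in\mathbb C^n:\sum_cg_c=0,\ \gamma(g)=1\Bigr\},\qquad M_t=\{g\in W:\Sigma_t(g)=0\}.
\]
The scale is fixed by $\gamma$ because stretches preserve it; they preserve neither $\|g\|$ nor $\sum_c\nu(g_c)$. By \eqref{eq:psisym}, $\Psi_t(\zeta z)=\zeta^2\Psi_t(z)$ and $\Psi_t(\bar z)=\overline{\Psi_t(z)}$, so each $M_t$ is invariant under $D_5$, acting through $\rho_0$, and under $S_n$. By \eqref{eq:V}, $M_0=V_{n-1,2}$. The other end is $M$ up to scale.

\begin{lemma}\label{lem:scale}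
Every $g\in M$ has $\gamma(g)>0$, and $g\mapsto\gamma(g)^{-1/4}g$ is a $(D_5\times S_n)$-equivariant homeomorphism $M\to M_1$.
\end{lemma}

\begin{proof}
Let $g\in M$. Then $g\ne0$ since $\sum_c\nu(g_c)=5$. If $\gamma(g)=0$, all $g_c$ lie on a line $\mathbb Re^{i\theta}$, and \eqref{eq:line} gives $\mathrm{Re}(e^{-2i\theta}\sum_c\psi(g_c))\ge\kappa\sum_c|g_c|>0$, contrary to \eqref{eq:M}. For $a>0$ we have $\gamma(ag)=a^4\gamma(g)$, while $\psi$ and $\nu$ are homogeneous of degree one. So $\gamma(g)^{-1/4}g\in M_1$ for $g\in M$, and $5g/\sum_c\nu(g_c)\in M$ for $g\in M_1$. Both maps rescale by a positive factor, and each ray from the origin meets $M$ and $M_1$ at most once, so they are mutually inverse. Equivariance holds because $\gamma$ is invariant under $O_2\times S_n$.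
\end{proof}

The set $W$ is unbounded: a configuration can be long and thin with $\gamma=1$. A uniform step size needs compactness. Inequality \eqref{eq:line} provides it, since on a nearly collinear configuration all terms of $\Sigma_t$ point to the same side.

\begin{lemma}\label{lem:bounded}
There is $R$ with $\|g\|\le R$ for all $g\in\bigcup_{t\in[0,1]}M_t$.
\end{lemma}

\begin{proof}
Suppose $g^{(l)}\in M_{t_l}$ and $R_l=\|g^{(l)}\|\to\infty$. Put $\hat g^{(l)}=g^{(l)}/R_l$ and pass to a subsequence with $\hat g^{(l)}\to\hat g$. Then $\|\hat g\|=1$ and $\gamma(\hat g)=\lim R_l^{-4}=0$, so all $\hat g_c$ lie on a line $\mathbb Re^{i\theta}$. The equation $\Sigma_{t_l}(g^{(l)})=0$ reads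
\[
(1-t_l)R_l^2\sum_c(\hat g^{(l)}_c)^2+t_lR_l\sum_c\psi(\hat g^{(l)}_c)=0 .
\]
Divide by $(1-t_l)R_l^2+t_lR_l>0$. The two coefficients become nonnegative with sum $1$, and along a further subsequence they converge to $b$ and $1-b$ with $b\in[0,1]$. Thus $b\sum_c\hat g_c^2+(1-b)\sum_c\psi(\hat g_c)=0$. Multiply by $e^{-2i\theta}$ and take real parts. Since $e^{-2i\theta}\hat g_c^2=|\hat g_c|^2$, inequality \eqref{eq:line} gives $0\ge b\sum_c|\hat g_c|^2+(1-b)\kappa\sum_c|\hat g_c|>0$, a contradiction.
\end{proof}

Fix such an $R$ and let $W_R=\{g\in W:\|g\|\le R\}$. It is compact, and each $M_t$ is a closed subset of it.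

\section{Small steps: proof of Theorem~\ref{thm:main}}\label{sec:steps}

For $g\in W_R$ and $|\xi|<1$ put $G_{t,g}(\xi)=\Sigma_t(P_\xi g)$. We want a unique small zero of $G_{t',g}$ when $g\in M_t$ and $t'$ is near $t$. The implicit function theorem is unavailable because $\psi$ has corners. Its substitute is strong monotonicity, which needs only one-sided derivatives.

\begin{lemma}\label{lem:mono}
There are $m>0$ and $\delta\in(0,\frac12]$ such that for all $t\in[0,1]$, $g\in W_R$ and $|\xi_0|,|\xi_1|\le\delta$, with $\eta=\xi_1-\xi_0$,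
\[
\mathrm{Re}\bigl(\bar\eta\,(G_{t,g}(\xi_1)-G_{t,g}(\xi_0))\bigr)\ge m|\eta|^2 .
\]
\end{lemma}

\begin{proof}
Both $z^2$ and $\psi$ are Lipschitz on the disc $|z|\le2R+1$; let $\Lambda$ be a common constant, which then serves for every $\Psi_t$. Put $2m=\min(4,\sqrt2\,\kappa)$ and choose $\delta\in(0,\frac12]$ with $4\delta\Lambda nR\le m$.

\emph{The path.} For $s\in[0,1]$ let $\xi=\xi(s)=\xi_0+s\eta$, so $|\xi|\le\delta$, and let $\chi=\chi(s)=(1-|\xi|^2)^{-1/2}$ and $w_c=w_c(s)=P_\xi g_c$. Then $\chi\le\chi^2\le\frac43$ and $\|P_\xi\|\le\chi(1+|\xi|)\le2$, so $|w_c|\le2R$. Since $\chi'=\chi^3\,\mathrm{Re}(\bar\xi\eta)$,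
\[
\frac{d}{ds}P_\xi-X_\eta P_\xi=\bigl(\chi'(I+X_\xi)+\chi X_\eta\bigr)-\chi X_\eta(I+X_\xi)=\chi^2\,\mathrm{Re}(\bar\xi\eta)\,P_\xi-\chi X_\eta X_\xi .
\]
The right side has norm at most $\frac83\delta|\eta|+\frac43\delta|\eta|=4\delta|\eta|$. So $w_c'=X_\eta w_c+E_c$ with $|E_c|\le4\delta|\eta||g_c|$: the points move in the direction covered by Lemma~\ref{lem:pos}, up to an error that is small because $\xi$ is small.

\emph{The right derivative.} Let $\Phi(s)=\mathrm{Re}(\bar\eta\sum_c\Psi_t(w_c(s)))$, a continuous function on $[0,1]$. Fix $s<1$. From $w_c(s+\epsilon)=w_c+\epsilon w_c'+o(\epsilon)$ and the Lipschitz bound we get $\Psi_t(w_c(s+\epsilon))=\Psi_t(w_c+\epsilon w_c')+o(\epsilon)$. So the right derivative of $\Psi_t(w_c(s))$ exists and equals $\Psi_t'(w_c;w_c')$. For small $\epsilon>0$ we have $|\Psi_t(w_c+\epsilon v)-\Psi_t(w_c+\epsilon v')|\le\Lambda\epsilon|v-v'|$, so this derivative differs from $\Psi_t'(w_c;X_\eta w_c)$ by at most $\Lambda|E_c|$. By \eqref{eq:pos} and the derivative $2|w_c|^2\eta$ of $z^2$,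
\[
\mathrm{Re}\bigl(\bar\eta\,\Psi_t'(w_c;X_\eta w_c)\bigr)\ge\bigl(2(1-t)|w_c|^2+t\kappa|w_c|\bigr)|\eta|^2 .
\]
Now $\gamma(w)=\gamma(g)=1$, so \eqref{eq:gram} gives $\sum_c|w_c|^2\ge2$ and $\sum_c|w_c|\ge\|w\|\ge\sqrt2$. This lower bound is what keeps $m$ independent of $g$. The right derivative of $\Phi$ is therefore at least
\[
\bigl(4(1-t)+\sqrt2\,\kappa t\bigr)|\eta|^2-4\delta\Lambda|\eta|^2\sum_c|g_c|\ \ge\ 2m|\eta|^2-4\delta\Lambda nR|\eta|^2\ \ge\ m|\eta|^2 .
\]

\emph{Integration.} A continuous $\Phi$ on $[0,1]$ with right derivative at least $a$ on $[0,1)$ satisfies $\Phi(1)-\Phi(0)\ge a$. To see this, let $a'<a$ and let $s^*$ be the supremum of those $s$ for which $\Phi(s')-\Phi(0)\ge a's'$ on $[0,s]$. By continuity the inequality holds at $s^*$. If $s^*<1$, the right derivative at $s^*$ exceeds $a'$, so $\Phi(s')-\Phi(s^*)\ge a'(s'-s^*)$ slightly beyond $s^*$, contradicting the choice of $s^*$. So $s^*=1$; let $a'\to a$. The case $a=m|\eta|^2$ is the lemma.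
\end{proof}

\begin{lemma}\label{lem:zero}
Let $G\colon\{|\xi|\le\delta\}\to\mathbb C$ be continuous, with $\mathrm{Re}\bigl(\overline{(\xi_1-\xi_0)}(G(\xi_1)-G(\xi_0))\bigr)\ge m|\xi_1-\xi_0|^2$ for all $\xi_0,\xi_1$, and $|G(0)|<m\delta$. Then $G$ has exactly one zero.
\end{lemma}

\begin{proof}
Two zeros $\xi_0,\xi_1$ satisfy $0\ge m|\xi_1-\xi_0|^2$, so they coincide. If $|\xi|=\delta$, then $\mathrm{Re}(\bar\xi G(\xi))\ge m\delta^2-\delta|G(0)|>0$. Suppose $G$ has no zero. By Brouwer's theorem the map $\xi\mapsto-\delta G(\xi)/|G(\xi)|$ of the disc to itself has a fixed point $\xi$. Then $|\xi|=\delta$ and $\mathrm{Re}(\bar\xi G(\xi))=-\delta|G(\xi)|<0$, a contradiction.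
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $C=1+\sup_{g\in W_R}\sum_c(|g_c|^2+|\psi(g_c)|)$. Since $\Sigma_{t'}(g)-\Sigma_t(g)=(t'-t)\sum_c(\psi(g_c)-g_c^2)$, we have $|\Sigma_{t'}(g)-\Sigma_t(g)|\le C|t-t'|$ on $W_R$. Let $t,t'\in[0,1]$ with $C|t-t'|<m\delta$.

For $g\in M_t$ we have $|G_{t',g}(0)|=|\Sigma_{t'}(g)-\Sigma_t(g)|<m\delta$. By Lemmas~\ref{lem:mono} and~\ref{lem:zero} there is a unique $\xi$ with $|\xi|\le\delta$ and $\Sigma_{t'}(P_\xi g)=0$. As $P_\xi$ preserves $W$, this is the unique $\xi$ with $|\xi|\le\delta$ and $P_\xi g\in M_{t'}$. Put $h_{t,t'}(g)=P_\xi g$. All properties of $h_{t,t'}$ come from uniqueness.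

\emph{Continuity.} The set of pairs $(g,\xi)\in M_t\times\{|\xi|\le\delta\}$ with $\Sigma_{t'}(P_\xi g)=0$ is compact and projects bijectively onto $M_t$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so $\xi$ depends continuously on $g$.

\emph{Inverse.} If $g'=P_\xi g=h_{t,t'}(g)$, then $P_{-\xi}g'=g\in M_t$ by \eqref{eq:P}, and $|{-\xi}|\le\delta$. So $h_{t',t}(g')=g$. Exchanging $t$ and $t'$ shows that $h_{t,t'}$ and $h_{t',t}$ are mutually inverse.

\emph{Equivariance.} Let $h_{t,t'}(g)=P_\xi g$. By \eqref{eq:P} and the invariance of $M_{t'}$, the points $P_{\zeta^4\xi}(\zeta^2g)=\zeta^2P_\xi g$, $P_{\bar\xi}\,\bar g=\overline{P_\xi g}$ and $P_\xi(\pi g)=\pi P_\xi g$, for $\pi\in S_n$, lie in $M_{t'}$. The parameters $\zeta^4\xi$, $\bar\xi$, $\xi$ have modulus at most $\delta$. So these points are the images of $\zeta^2g$, $\bar g$, $\pi g$ under $h_{t,t'}$, which therefore commutes with $\sigma$, $r$ and $S_n$.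

Choose $1=t_0>t_1>\dots>t_L=0$ with $C(t_{l-1}-t_l)<m\delta$, and let $H$ be the composite
\[
\mathrm{Hom}(C_5,K_n)\xrightarrow{\ f\ }M\longrightarrow M_1\xrightarrow{\ h_{t_0,t_1}\ }M_{t_1}\longrightarrow\cdots\xrightarrow{\ h_{t_{L-1},t_L}\ }M_0=V_{n-1,2}.
\]
By Proposition~\ref{prop:model}, Lemma~\ref{lem:scale} and the above, $H$ is a $(D_5\times S_n)$-equivariant homeomorphism. The matrix $f(p)$ has rank $2$ because $\gamma(f(p))>0$. Each later map multiplies the $n\times2$ matrix on the right by a positive scalar or by a symmetric matrix $P_\xi$ of determinant $1$. Hence $H(p)=f(p)A(p)$ with $A(p)\in GL_2^+(\mathbb R)$.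
\end{proof}

The hypothesis $n\ge3$ serves only to make the spaces nonempty. The pentagon enters three times: the weight vectors of one color form a plane, the Fourier modes $0,1,2$ determine a real vector on $\mathbb Z/5$, and $\tan^236^\circ<\phi$.

\section{The angle is forced: proof of Theorem~\ref{thm:angle}}\label{sec:torsion}

If $j\equiv\pm2$, then $\rho=Q\rho_0Q^{-1}$ for some $Q\in O_2$ by Lemma~\ref{lem:rho}(b), and $p\mapsto H(p)Q^{-1}$ is $\rho$-equivariant by Lemma~\ref{lem:rho}(c). It remains to exclude a $\langle\sigma\rangle$-equivariant homeomorphism for $j\equiv\pm1$.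

Put $d=n-1\ge2$ and $V=V_{d,2}$. The group $SO_2$ acts freely on $V$ as the unit complex scalars. Let $V_{(j)}$ be $V$ with $\sigma$ acting as multiplication by $\zeta^j$. The map $g\mapsto\bar g$ is an equivariant homeomorphism $V_{(-1)}\to V_{(1)}$, and Theorem~\ref{thm:main} identifies $\mathrm{Hom}(C_5,K_n)$ with $V_{(2)}$. So Theorem~\ref{thm:angle} follows from the next statement.

\begin{proposition}\label{prop:noniso}
For $d\ge2$ there is no $\langle\sigma\rangle$-equivariant homeomorphism $V_{(2)}\to V_{(1)}$.
\end{proposition}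

The two actions have the same orbits, so the orbit space $X=V/\langle\zeta\rangle$ cannot tell them apart; they differ only in which deck transformation is called $\sigma$. The argument of Section~\ref{sec:three} does not extend, because a homeomorphism need not respect the $SO_2$-orbits when $d\ge 3$. Reidemeister torsion is a topological invariant that sees the generator, detects $\pm j$ on a single circle, and can be computed fiber by fiber.

\subsection*{Torsion of a free $\mathbb Z/5$-action}
Let $C_*$ be a finite acyclic chain complex of finite-dimensional complex vector spaces with bases $\mathbf c_l$. Choose sequences $\mathbf b_l$ in $C_l$ such that $\partial\mathbf b_l$ is a basis of $\partial C_l$. Then $(\partial\mathbf b_{l+1},\mathbf b_l)$ is a basis of $C_l$; let $D_l$ be its determinant relative to $\mathbf c_l$, and put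
\[
|\tau|(C_*)=\prod_l|D_l|^{(-1)^l}>0 .
\]
A different choice of $\mathbf b_l$ multiplies $D_l$ and $D_{l-1}$ by the same factor, so $|\tau|$ is well defined. The complex $\mathbb C\xrightarrow{\,a\,}\mathbb C$ in degrees $1,0$ has $|\tau|=|a|$. Changing the sign of $\partial$ does not change $|\tau|$, and shifting degrees by $k$ raises it to the power $(-1)^k$. Torsion is \emph{multiplicative} \cite{Milnor}: if $0\to C'_*\to C_*\to C''_*\to0$ is exact, the basis of $C_*$ consists of the basis of $C'_*$ and lifts of the basis of $C''_*$, and two of the complexes are acyclic, then so is the third and $|\tau|(C_*)=|\tau|(C'_*)\,|\tau|(C''_*)$.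

A \emph{$\sigma$-cover} is a covering $\tilde Y\to Y$ of a finite CW complex with a free action of $\langle\sigma\rangle\cong\mathbb Z/5$ whose orbits are the fibers; the spaces need not be connected. The cellular chain complex $C_*(\tilde Y)$ is free over $\mathbb Z[\langle\sigma\rangle]$, with one oriented lift of each cell of $Y$ as basis. Let
\[
C^\zeta_*(\tilde Y)=C_*(\tilde Y)\otimes_{\mathbb Z[\langle\sigma\rangle]}\mathbb C,\qquad\sigma\mapsto\zeta .
\]
Call $\tilde Y$ \emph{$\zeta$-acyclic} if this complex is acyclic, and then put $|\tau|(\tilde Y)=|\tau|(C^\zeta_*(\tilde Y))$. Changing lifts, orientations or the order of cells multiplies each $D_l$ by some $\pm\zeta^a$, so $|\tau|(\tilde Y)$ does not depend on these choices. The empty cover is $\zeta$-acyclic with $|\tau|=1$.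

\begin{lemma}\label{lem:inv}
Let $\tilde Y\to Y$ and $\tilde Y'\to Y'$ be $\sigma$-covers and $\tilde h\colon\tilde Y\to\tilde Y'$ an equivariant homeomorphism, not necessarily cellular. If one cover is $\zeta$-acyclic, so is the other, and $|\tau|(\tilde Y)=|\tau|(\tilde Y')$.
\end{lemma}

\begin{proof}
An \emph{elementary expansion} is an inclusion $Z\subset Z'=Z\cup e^k\cup e^{k+1}$ in which the characteristic map of $e^{k+1}$ restricts on one hemisphere of the boundary sphere to a characteristic map of $e^k$ and maps the other hemisphere into $Z$. A retraction $Z'\to Z$ is then an \emph{elementary collapse}. A simple homotopy equivalence is a map homotopic to a finite composite of such maps. By Chapman's theorem \cite{Chapman}, every homeomorphism of finite CW complexes is a simple homotopy equivalence.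

So the homeomorphism $h\colon Y\to Y'$ induced by $\tilde h$ is homotopic to a composite $Y=Y_0\to Y_1\to\dots\to Y_L=Y'$ of expansions and collapses. Pull $\tilde Y'$ back successively to $\sigma$-covers $\tilde Y_l\to Y_l$. Pullbacks along homotopic maps are isomorphic, so $\tilde Y_0\cong h^*\tilde Y'\cong\tilde Y$ over $Y$. In each step the cover of the larger complex $Z'$ restricts to the cover of the smaller complex $Z$, and $C^\zeta_*(\tilde Z')/C^\zeta_*(\tilde Z)$ is $\mathbb C\xrightarrow{\pm\zeta^a}\mathbb C$ in degrees $k+1,k$. This is acyclic with $|\tau|=1$, and multiplicativity finishes the proof.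
\end{proof}

\begin{lemma}\label{lem:rules}
\begin{itemize}
\item[(a)] Let $\tilde Y\to Y$ be a $\sigma$-cover, $Y=Y_1\cup Y_2$ with subcomplexes $Y_1,Y_2$, and $Y_0=Y_1\cap Y_2$. If the restrictions $\tilde Y_0,\tilde Y_1,\tilde Y_2$ are $\zeta$-acyclic, then so is $\tilde Y$, and $|\tau|(\tilde Y)=|\tau|(\tilde Y_1)\,|\tau|(\tilde Y_2)/|\tau|(\tilde Y_0)$.
\item[(b)] Let $L$ be a finite CW complex and $\tilde F\to F$ a $\zeta$-acyclic $\sigma$-cover. Then $L\times\tilde F\to L\times F$ is $\zeta$-acyclic and $|\tau|(L\times\tilde F)=|\tau|(\tilde F)^{\chi(L)}$.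
\item[(c)] Let $\tilde F_j$ be the unit circle with $\sigma$ acting as multiplication by $\zeta^j$, $j\not\equiv0$, and let $jj^*\equiv1\pmod5$. Then $\tilde F_j$ is $\zeta$-acyclic with $|\tau|(\tilde F_j)=\theta_j:=|\zeta^{j^*}-1|$. In particular $\theta_1=2\sin36^\circ$ and $\theta_2=|\zeta^3-1|=2\sin72^\circ$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The based complexes $C^\zeta_*(\tilde Y_2)/C^\zeta_*(\tilde Y_0)$ and $C^\zeta_*(\tilde Y)/C^\zeta_*(\tilde Y_1)$ coincide: both are spanned by the cells of $Y_2$ not in $Y_1$. Apply multiplicativity to the first quotient and then to the second.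

(b) Filter $C^\zeta_*(L\times\tilde F)$ by the skeleta of $L$. The $k$th quotient is a direct sum, over the $k$-cells of $L$, of copies of $C^\zeta_*(\tilde F)$ shifted by $k$, with differential $\pm\partial$. Each copy contributes $|\tau|(\tilde F)^{(-1)^k}$.

(c) Take the vertices $v_k=\zeta^k$ and the arcs $e_k$ from $v_k$ to $v_{k+1}$. The quotient has one vertex and one edge, with lifts $v_0$ and $e_0$. Since $\sigma^{j^*}$ is multiplication by $\zeta$, we have $\partial e_0=v_1-v_0=(\sigma^{j^*}-1)v_0$. So $C^\zeta_*$ is $\mathbb C\xrightarrow{\zeta^{j^*}-1}\mathbb C$. Finally $|e^{i\vartheta}-1|=2|\sin(\vartheta/2)|$.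
\end{proof}

The exponent $j^*$ in (c) is the one that located the neighbors in an orbit in Section~\ref{sec:three}.

\subsection*{The circle bundle over the Grassmannian}
Let $B=V/SO_2$, the Grassmannian of oriented $2$-planes in $\mathbb R^d$, and let $\pi\colon X\to B$ be the projection. To use Lemma~\ref{lem:rules}(a) simplex by simplex over $B$, we need a CW structure on $X$ in which preimages of subcomplexes are subcomplexes. Product cell structures over different simplices need not match, so we obtain the structure from semialgebraic geometry. A set is \emph{semialgebraic} if it is a finite union of sets defined by polynomial equations and inequalities, and polynomial images of such sets are again semialgebraic (Tarski--Seidenberg).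

\begin{lemma}\label{lem:triang}
There are finite triangulations of $B$ and $X$ such that $\pi^{-1}(L)$ is a subcomplex of $X$ for every subcomplex $L$ of $B$.
\end{lemma}

\begin{proof}
The invariant polynomials of a finite linear group form a finitely generated algebra and separate orbits. So generators for $\langle\zeta\rangle$ define a polynomial map $I$ that embeds the compact space $X$ as the semialgebraic set $I(V)$. The polynomial map $[u\ v]\mapsto u\wedge v$ has the $SO_2$-orbits as its fibers on $V$, since $u\wedge v$ determines the oriented plane, so it embeds $B$ likewise. The graph of $\pi$ is the image of $V$ under $[u\ v]\mapsto(I([u\ v]),u\wedge v)$, hence semialgebraic. The preimage $\pi^{-1}(E)$ of a semialgebraic set $E$ is a projection of the part of the graph over $E$, hence semialgebraic too.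

By \cite[Theorem 9.2.1]{BCR}, a compact semialgebraic set has a finite semialgebraic triangulation in which finitely many given semialgebraic subsets are unions of open simplices. Triangulate $B$, and then triangulate $X$ so that the preimage of every open simplex of $B$ is a union of open simplices. For a subcomplex $L$ the set $\pi^{-1}(L)$ is closed and a union of open simplices, so it contains the faces of its simplices and is a subcomplex.
\end{proof}

\begin{lemma}\label{lem:total}
The $\sigma$-cover $V_{(j)}\to X$ is $\zeta$-acyclic and $|\tau|(V_{(j)})=\theta_j^{\,\chi(B)}$.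
\end{lemma}

\begin{proof}
For a subcomplex $L$ of $B$ let $V_{(j)}|_L$ be the part of $V_{(j)}$ over $L$, a $\sigma$-cover of $\pi^{-1}(L)$. We show that it is $\zeta$-acyclic with torsion $\theta_j^{\chi(L)}$, by induction on the number of simplices; the case $L=\emptyset$ holds by convention. Let $L'=L\cup\Delta$ with $\Delta$ a closed simplex and $L\cap\Delta=\partial\Delta$; every nonempty subcomplex arises so, by removing an open simplex of top dimension. The map $V\to B$ is a principal $SO_2$-bundle, so it has a section $b\mapsto g(b)$ over the compact contractible set $\Delta$. Then $(b,\omega)\mapsto\omega g(b)$ is an equivariant homeomorphism $\Delta\times\tilde F_j\to V_{(j)}|_\Delta$ that restricts to $\partial\Delta\times\tilde F_j\to V_{(j)}|_{\partial\Delta}$. By Lemmas~\ref{lem:inv} and~\ref{lem:rules}(b),(c), these covers are $\zeta$-acyclic with torsions $\theta_j$ and $\theta_j^{\chi(\partial\Delta)}$. By Lemma~\ref{lem:rules}(a), $V_{(j)}|_{L'}$ is $\zeta$-acyclic with torsion $\theta_j^{\chi(L)+1-\chi(\partial\Delta)}$, and $\chi(L)+1-\chi(\partial\Delta)=\chi(L)+(-1)^{\dim\Delta}=\chi(L')$.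
\end{proof}

If $\chi(B)$ were zero, the torsion would be $1$ for every $j$ and would carry no information. This does not happen.

\begin{lemma}\label{lem:euler}
$\chi(B)=2\lfloor d/2\rfloor$, which is positive for $d\ge2$.
\end{lemma}

\begin{proof}
Let $\mathbb T=SO_2^{\lfloor d/2\rfloor}\subseteq SO(d)$ be the block diagonal maximal torus, acting smoothly on the closed manifold $B$. As a representation of $\mathbb T$, $\mathbb R^d$ is the sum of $\lfloor d/2\rfloor$ pairwise non-isomorphic irreducible planes and, for odd $d$, one trivial line. Every invariant subspace is a sum of some of these summands, so the invariant $2$-planes are the $\lfloor d/2\rfloor$ coordinate planes. The connected group $\mathbb T$ preserves both orientations of each. So the fixed set $B^{\mathbb T}$ has $2\lfloor d/2\rfloor$ points.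

It remains to recall why $\chi(B)=\chi(B^{\mathbb T})$ here. Take a $\mathbb T$-invariant Riemannian metric and the vector field of a one-parameter subgroup that is dense in $\mathbb T$. Its zeros are the points of $B^{\mathbb T}$. The flow is isometric, so the linearization $J$ at a zero is skew-symmetric. It is invertible, since a kernel vector would give a geodesic of fixed points, while $B^{\mathbb T}$ is finite. The eigenvalues of $J$ come in pairs $\pm i\beta\neq0$, so $\det J>0$ and the index is $+1$. The Poincar\'e--Hopf theorem gives $\chi(B)=|B^{\mathbb T}|$.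
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:noniso}]
By Lemmas~\ref{lem:inv} and~\ref{lem:total}, an equivariant homeomorphism $V_{(2)}\to V_{(1)}$ would give $\theta_2^{\,\chi(B)}=\theta_1^{\,\chi(B)}$. But $\theta_1=2\sin36^\circ$ and $\theta_2=2\sin72^\circ$ are different positive numbers, and $\chi(B)>0$ by Lemma~\ref{lem:euler}. This is where $n\ge3$ is used. The proposition, and with it Theorem~\ref{thm:angle}, is proved.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.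

\bibitem{Chapman}
Chapman, Amer. J. Math. 96 (1974), 488--497.

\bibitem{DO}
James Dover and Murad \"Ozayd{\i}n, \emph{Stiefel Manifolds and Coloring the Pentagon}, arXiv:1302.2831 (2013).

\bibitem{Milnor}
Milnor, \emph{Whitehead torsion}, Bull. AMS 72 (1966).

\end{thebibliography}
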